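# Nice biorthogonal systems on nonmetrizable compact spaces

## 1. Nonmetrizability and nice biorthogonal systems, tested on four spaces

All compact spaces are Hausdorff. For a compact space $K$, $C(K)$ is the Banach space of real-valued continuous functions on $K$ with the supremum norm. Recall that a compact $K$ is metrizable exactly when $C(K)$ is separable, and also exactly when some countable family in $C(K)$ separates the points of $K$ (such a family embeds $K$ in a metrizable cube).

So on a nonmetrizable $K$, whatever countable family of functions you hold, some pair of points escapes it. One first guesses that by going on for $\omega_1$ steps one can reach a very orderly picture: uncountably many functions $f_\alpha$ and pairs $\{x_\alpha,y_\alpha\}$ such that $f_\alpha$ separates its own pair and no other pair of the list. Here is the precise notion.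

**Definition (biorthogonal, nice).** A biorthogonal system in a Banach space $X$ is a family $(x_\alpha,x^*_\alpha)_{\alpha<\kappa}\subseteq X\times X^*$ with $x^*_\alpha(x_\alpha)=1$ and $x^*_\alpha(x_\beta)=0$ for $\alpha\ne\beta$. A biorthogonal system $(f_\alpha,\mu_\alpha)_{\alpha<\kappa}$ in $C(K)$ is nice if each functional has the form $\mu_\alpha=\delta_{x_\alpha}-\delta_{y_\alpha}$ with $x_\alpha,y_\alpha\in K$, where $\delta_x$ is evaluation at $x$.

Throughout, once points $x_\alpha,y_\alpha$ are given, we write
$$\mu_\alpha(g)=g(x_\alpha)-g(y_\alpha).$$
Niceness says $\mu_\alpha(f_\alpha)=1$, and $f_\alpha(x_\beta)=f_\alpha(y_\beta)$ for $\beta\neq\alpha$.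

One direction is immediate. Since $\|\mu_\alpha\|\le 2$, in a nice system we have, for $\alpha\ne\beta$,
$$\|f_\alpha-f_\beta\|\ \ge\ \tfrac12\,|\mu_\alpha(f_\alpha-f_\beta)|\ =\ \tfrac12 . \tag{1}$$
An uncountable nice system therefore makes $C(K)$ nonseparable and $K$ nonmetrizable. The guess is the converse: every nonmetrizable $K$ has an uncountable nice system. Let us test it on four spaces.

1. Let $K=\omega_1\cup\{\infty\}$ be the one-point compactification of the discrete set $\omega_1$. Take $f_\alpha=\chi_{\{\alpha\}}$, $x_\alpha=\alpha$, $y_\alpha=\infty$.
2. Let $K=\{0,1\}^{\omega_1}$. Let $f_\alpha$ be the $\alpha$-th coordinate, $x_\alpha$ the point whose only nonzero coordinate is the $\alpha$-th, and $y_\alpha=0$. Then $f_\alpha(x_\beta)=1$ if $\alpha=\beta$ and $0$ otherwise, and $f_\alpha(y_\beta)=0$.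
3. Let $K=[0,\omega_1]$ with the order topology. Successor ordinals are isolated, so $f_\alpha=\chi_{\{\alpha+1\}}$ is continuous. Take $x_\alpha=\alpha+1$, $y_\alpha=\omega_1$.
4. Let $K=[0,1]\times\{0,1\}$ with the order topology of the lexicographic order (the split interval). For $t\in(0,1)$ take $x_t=(t,1)$, $y_t=(t,0)$ and $f_t=\chi_{\{p:\,p\ge(t,1)\}}$. The complement of $\{p\ge (t,1)\}$ is $\{p\le(t,0)\}$ and both are closed, so $f_t$ is continuous. For $s\ne t$ the points $(s,0),(s,1)$ lie on the same side of the cut at $t$.

The guess survives, and by (1) all four spaces are nonmetrizable. The question, posed by Piotr Koszmider in "Some topological invariants and biorthogonal systems in Banach spaces", arXiv:1209.4332 (2012), is whether under Martin's axiom and the negation of CH every nonmetrizable compact $K$ has such a system. The answer is yes. Only the following consequence of MA $+\,\neg$CH is needed.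

**Definition (ccc, MA$_{\omega_1}$).** In a partially ordered set $P$, two elements are compatible if some element lies below both. We write $p\perp q$ if they are not. An antichain is a set of pairwise incompatible elements, and $P$ is ccc if all its antichains are countable. A set $D\subseteq P$ is dense if every $p\in P$ has some $d\le p$ in $D$. A filter is a nonempty upward closed $G\subseteq P$ in which any two elements have a common lower bound in $G$. MA$_{\omega_1}$ says: for every (nonempty) ccc poset and every family of $\omega_1$ dense sets there is a filter meeting all of them.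

**Theorem A (MA$_{\omega_1}$).** If $K$ is a nonmetrizable compact space, then $C(K)$ has an uncountable nice biorthogonal system.

The examples do not show why an axiom should enter. Section 9 recalls that under CH the conclusion can fail, so something beyond a ZFC recursion has to be used. We first see where a plain recursion stops.

## 2. Triangular systems, and elimination at row $\omega$

Let $K$ be nonmetrizable. Recursively for $\alpha<\omega_1$: the countably many functions $f_\beta$, $\beta<\alpha$, do not separate the points of $K$, so there are $x_\alpha\ne y_\alpha$ with $f_\beta(x_\alpha)=f_\beta(y_\alpha)$ for all $\beta<\alpha$. Pick $f_\alpha\in C(K)$ with $f_\alpha(x_\alpha)\ne f_\alpha(y_\alpha)$. The result is a triangular system: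
$$\mu_\alpha(f_\alpha)\neq0,\qquad \mu_\alpha(f_\beta)=0\quad\text{for }\beta<\alpha . \tag{2}$$
In the matrix with entry $\mu_\beta(f_\alpha)$ in row $\alpha$ and column $\beta$, everything to the right of the diagonal is $0$. To the left ($\beta<\alpha$) we know nothing.

The sensible thing to try is Gaussian elimination. In a row $n<\omega$ it works. For $m=n-1,n-2,\dots,0$ in this order, subtract from the current function the multiple of $f_m$ that makes its $\mu_m$ equal to $0$. This does not disturb the columns $k>m$, because $\mu_k(f_m)=0$ for $k>m$. In particular column $n$ keeps its value $\mu_n(f_n)\ne0$. So after scaling, the first $\omega$ rows give a nice biorthogonal system. The same works for any finite set of indices.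

Row $\omega$ has infinitely many columns to its left and no last one to start from. This is a real obstruction. On $(\omega+1)\times\{0,1\}$ put
$$x_n=(n,0),\quad y_n=(n,1),\quad f_n=\chi_{\{(n,0)\}}\quad(n<\omega),$$
$$x_\omega=(\omega,0),\quad y_\omega=(\omega,1),\quad f_\omega=\chi_{(\omega+1)\times\{0\}} .$$
Then (2) holds for these $\omega+1$ indices. But if $g$ is any continuous function with $g(x_n)=g(y_n)$ for all $n<\omega$, then $g(x_\omega)=\lim g(x_n)=\lim g(y_n)=g(y_\omega)$. So no continuous function whatsoever can serve pair $\omega$ while respecting all the pairs $n<\omega$. To see this inside a nonmetrizable space, form the topological sum of $(\omega+1)\times\{0,1\}$ with any nonmetrizable compact space, extend the functions by $0$, and continue the recursion from stage $\omega+1$ on.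

Hence some indices have to be thrown away, and we must decide which. Finite sets of indices are never obstructed, so the plan is to glue finite pieces with MA$_{\omega_1}$. For that the poset of finite pieces must be ccc: among any uncountably many finite pieces two must fit together. Entries to the right of the diagonal fit automatically. Two difficulties remain with the entries to the left. They might be large, all of them, for every pair of pieces. And if they are small, they need not be $0$. Sections 3 and 4 remove the first difficulty and Section 6 the second. For Boolean algebras the second difficulty is absent, and Section 5 treats that case as a rehearsal.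

## 3. Countable tightness

Suppose that all entries on the left were nonzero in the extreme way: $f_\eta(x_\xi)=1$ for $\xi<\eta$ and $f_\eta(x_\xi)=0$ for $\xi\geq\eta$. This happens in $[0,\omega_1]$ with $x_\xi=\xi+1$ and $f_\eta=\chi_{[0,\eta]}$. There the problem can be solved by taking differences of consecutive functions. The property of $K$ that decides between this situation and its opposite is the following.

**Definition (countable tightness).** A set $T\subseteq X$ is $\omega$-closed if $\overline S\subseteq T$ for every countable $S\subseteq T$. The space $X$ is countably tight if every $\omega$-closed set is closed.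

For example, metrizable spaces are countably tight, since a point in the closure of $T$ is the limit of a sequence from $T$. The space $[0,\omega_1]$ is not: $[0,\omega_1)$ is $\omega$-closed, because a countable subset is bounded below $\omega_1$, but it is not closed.

We use countable tightness in this form: if $X$ is countably tight and $z\in\overline T$, then
$$z\in\overline S\ \text{ for some countable } S\subseteq T. \tag{3}$$
Indeed, let $T'$ be the union of the closures of the countable subsets of $T$. If $\{s_k\}\subseteq T'$ is countable and $s_k\in\overline{S_k}$ with $S_k\subseteq T$ countable, then $\overline{\{s_k\}}\subseteq\overline{\bigcup_kS_k}\subseteq T'$. So $T'$ is $\omega$-closed, hence closed, and it contains $T$; therefore $z\in T'$.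

**Lemma 1 (ZFC).** Let $K,L$ be compact.

1. If $K$ is not countably tight, $C(K)$ has a nice biorthogonal system of length $\omega_1$.
2. If $K,L$ are countably tight, so is $K\times L$. Hence all finite powers of $K$ are countably tight.
3. Continuous images of countably tight compact spaces are countably tight.

**Proof of (1).** The aim is to copy the picture in $[0,\omega_1]$. Let $T$ be $\omega$-closed and $z\in\overline T\setminus T$. Recursively for $\xi<\omega_1$ we choose a continuous $h_\xi:K\to[0,1]$ and $x_\xi\in T$ with
$$h_\xi(z)=0,\qquad h_\xi(x_\eta)=1\ (\eta<\xi),\qquad h_\eta(x_\xi)=0\ (\eta\le\xi). \tag{4}$$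
At stage $\xi$ the set $\overline{\{x_\eta:\eta<\xi\}}$ is contained in $T$, because $T$ is $\omega$-closed, so it does not contain $z$. Urysohn's lemma gives $h_\xi$ with the first two properties (for $\xi=0$ take $h_0=0$). To find $x_\xi$, let $h$ be a sum of the countably many functions $h_\eta$, $\eta\le\xi$, with positive summable weights. It is continuous and nonnegative, and $h(z)=0$. Since $z\in\overline T$, there are $a_k\in T$ with $h(a_k)<1/k$ for $k\ge1$. By compactness we may pick $x_\xi\in\bigcap_m\overline{\{a_k:k\ge m\}}$. Then $x_\xi\in T$ by $\omega$-closedness, and $h(x_\xi)\le1/m$ for every $m$, so $h(x_\xi)=0$. As the weights are positive and the $h_\eta$ nonnegative, $h_\eta(x_\xi)=0$ for all $\eta\le\xi$. The recursion goes on.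

Put $f_\xi=h_{\xi+1}-h_\xi$. At $x_\xi$ its value is $1-0=1$. At $x_\eta$ with $\eta<\xi$ it is $1-1=0$. At $x_\eta$ with $\eta>\xi$ we have $\xi+1\le\eta$, so the value is $0-0=0$. Finally $f_\xi(z)=0$. So $(f_\xi,\delta_{x_\xi}-\delta_z)_{\xi<\omega_1}$ is nice biorthogonal.

**Proof of (2).** We show that an $\omega$-closed set in the product misses no limit point, by looking at one fiber of the projection. Let $T\subseteq K\times L$ be $\omega$-closed, and suppose $z\in\overline T\setminus T$. Let $\pi:K\times L\to K$ be the projection and $y=\pi(z)$. The fiber $\pi^{-1}(y)$ is closed and homeomorphic to $L$, and $T\cap\pi^{-1}(y)$ is $\omega$-closed in it, hence closed. It does not contain $z$. So there is an open $U\ni z$ with $\overline U\cap T\cap\pi^{-1}(y)=\emptyset$.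

The set $T\cap\overline U$ is $\omega$-closed. Its image $\pi(T\cap\overline U)$ is $\omega$-closed too: a countable subset has the form $\pi(S)$ for a countable $S\subseteq T\cap\overline U$, and by compactness $\overline{\pi(S)}=\pi(\overline S)\subseteq\pi(T\cap\overline U)$. Since $K$ is countably tight, $\pi(T\cap\overline U)$ is closed. As $U$ is a neighborhood of $z\in\overline T$, we have $z\in\overline{T\cap U}$, so $y=\pi(z)\in\overline{\pi(T\cap\overline U)}=\pi(T\cap\overline U)$. Thus $T\cap\overline U$ meets $\pi^{-1}(y)$, a contradiction. The statement on finite powers follows by induction.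

**Proof of (3).** Let $q:K\to L$ be a continuous surjection and $T\subseteq L$ be $\omega$-closed. If $S\subseteq q^{-1}(T)$ is countable, then $q(\overline S)\subseteq\overline{q(S)}\subseteq T$. So $q^{-1}(T)$ is $\omega$-closed, hence closed, hence compact, and $T=q(q^{-1}(T))$ is closed. $\square$

In $[0,\omega_1]$ with $T=[0,\omega_1)$ and $z=\omega_1$, the choice $x_\xi=\xi+1$, $h_\xi=\chi_{[0,\xi]}$ satisfies (4), and $f_\xi=\chi_{\{\xi+1\}}$ is the system of Section 1.

From now on we may concentrate on countably tight $K$.

## 4. Accumulation points, $\Delta$-systems and long filters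

The next lemma says that in a countably tight space the entries on the left of the diagonal cannot all be large.

**Lemma 2.** Let $X$ be a countably tight compact space, $\delta>0$, and for $\xi<\omega_1$ let $Q_\xi\in X$ and let $\varphi_\xi:X\to[0,\infty)$ be continuous. If $\varphi_\eta(Q_\zeta)=0$ whenever $\zeta>\eta$, then there are $\xi<\eta$ with $\varphi_\eta(Q_\xi)<\delta$.

*Proof.* Suppose $\varphi_\eta(Q_\xi)\ge\delta$ for all $\xi<\eta<\omega_1$. There is $z\in X$ each of whose neighborhoods contains $Q_\xi$ for uncountably many $\xi$. Otherwise every point would have an open neighborhood containing $Q_\xi$ for only countably many $\xi$, and finitely many of these would cover $X$. In particular $z\in\overline{\{Q_\xi:\xi<\omega_1\}}$, so by (3) there is $\eta<\omega_1$ with $z\in\overline{\{Q_\xi:\xi<\eta\}}$. By continuity $\varphi_\eta(z)\ge\delta$. But every neighborhood of $z$ also contains some $Q_\zeta$ with $\zeta>\eta$, so $z\in\overline{\{Q_\zeta:\zeta>\eta\}}$ and $\varphi_\eta(z)=0$. This is a contradiction. $\square$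

Tightness cannot be dropped: in $[0,\omega_1]$ let $Q_\xi=\xi$ and $\varphi_\eta=\chi_{[0,\eta]}$. Then $\varphi_\eta(Q_\zeta)=0$ for $\zeta>\eta$ and $\varphi_\eta(Q_\xi)=1$ for $\xi<\eta$.

Recall the $\Delta$-system lemma: every uncountable family of finite sets has an uncountable subfamily and a finite set $R$, the root, such that any two distinct members of the subfamily meet exactly in $R$. We use it in the following form.

**Lemma 3.** Let $F_\xi$ ($\xi<\omega_1$) be finite subsets of $\omega_1$. After passing to an uncountable subfamily and re-indexing it by $\omega_1$, there are a finite set $R$ and $n\in\omega$ such that $F_\xi=R\cup D_\xi$, $R\cap D_\xi=\emptyset$, $|D_\xi|=n$, $\max R<\min D_\xi$, and $\max D_\xi<\min D_\eta$ for $\xi<\eta$ (inequalities are required when the sets involved are nonempty).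

*Proof.* If some set equals $F_\xi$ for uncountably many $\xi$, keep those $\xi$, let $R$ be this set and $n=0$. Otherwise there are uncountably many distinct sets among the $F_\xi$. Apply the $\Delta$-system lemma to them, with root $R$, and thin out so that all sets $D=F\setminus R$ have the same size $n$. As the sets are distinct with pairwise intersection $R$, the sets $D$ are pairwise disjoint and $n\ge1$. So for each $\sigma<\omega_1$ only countably many of them meet $[0,\sigma]$. Discard those that meet $[0,\max R]$, and then choose recursively, at each of $\omega_1$ steps, a set $D$ that lies above all the countably many ordinals in the sets chosen before. $\square$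

The last tool extracts an uncountable set of indices from MA$_{\omega_1}$. A filter may well be small, and the point is to start below a suitable condition.

**Lemma 4 (MA$_{\omega_1}$).** Let $P$ be a ccc poset, $s_\alpha\in P$ for $\alpha<\omega_1$, and let $D_k$ ($k\ge1$) be dense subsets of $P$. Then there is $G\subseteq P$ such that any two elements of $G$ have a common lower bound in $G$, $G$ meets every $D_k$, and for uncountably many $\beta$ some element of $G$ is $\le s_\beta$.

*Proof.* First we find $\alpha^*$ such that every $q\le s_{\alpha^*}$ is compatible with $s_\beta$ for uncountably many $\beta$. If there is none, then for each $\alpha$ there are $q_\alpha\le s_\alpha$ and $\gamma_\alpha<\omega_1$ with $q_\alpha\perp s_\beta$ for all $\beta\ge\gamma_\alpha$. Choose recursively $\alpha_\eta<\omega_1$ ($\eta<\omega_1$) with $\alpha_\eta\ge\sup_{\xi<\eta}\max(\gamma_{\alpha_\xi},\alpha_\xi+1)$. For $\xi<\eta$ we have $q_{\alpha_\xi}\perp s_{\alpha_\eta}$, and since $q_{\alpha_\eta}\le s_{\alpha_\eta}$, also $q_{\alpha_\xi}\perp q_{\alpha_\eta}$. So $\{q_{\alpha_\xi}:\xi<\omega_1\}$ is an uncountable antichain, a contradiction.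

Let $P^*=\{q\in P:q\le s_{\alpha^*}\}$. A common lower bound in $P$ of two elements of $P^*$ lies in $P^*$, so antichains of $P^*$ are antichains of $P$ and $P^*$ is ccc. Each $D_k\cap P^*$ is dense in $P^*$. For $\gamma<\omega_1$ the set $E_\gamma=\{r\in P^*: r\le s_\beta\text{ for some }\beta\ge\gamma\}$ is dense in $P^*$: given $q\in P^*$, it is compatible with $s_\beta$ for some $\beta\ge\gamma$, and any common lower bound is in $E_\gamma$. Let $G$ be a filter in $P^*$ meeting all $D_k\cap P^*$ and all $E_\gamma$. The set of $\beta$ with some element of $G$ below $s_\beta$ is unbounded in $\omega_1$, hence uncountable. $\square$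

## 5. Irredundant sets in Boolean algebras

**Definition (irredundant).** A subset $\mathcal F$ of a Boolean algebra $\mathcal A$ is irredundant if no $a\in\mathcal F$ belongs to the subalgebra generated by $\mathcal F\setminus\{a\}$. The supremum of the cardinalities of irredundant subsets is denoted $irr(\mathcal A)$.

In the power set of $\{0,1,2\}$ the set $\bigl\{\{0\},\{1\}\bigr\}$ is irredundant, since $\{1\}$ generates only $\emptyset,\{1\},\{0,2\}$ and the whole set, and similarly for $\{0\}$. Adding $\{2\}$ destroys this, since $\{2\}$ is the complement of $\{0\}\cup\{1\}$.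

A background theorem of Todorcevic says: under MA and the negation of CH, if $\mathcal A$ is uncountable then $irr(\mathcal A)$ is uncountable. We do not use it. The next theorem proves it again and shows the mechanism of the general proof with $0$–$1$ entries. Write $\langle\cdot\rangle$ for the generated subalgebra. The Stone space $K$ of $\mathcal A$ is the space of ultrafilters, with clopen sets $[a]=\{x:a\in x\}$, and $a\mapsto[a]$ is an isomorphism of $\mathcal A$ onto the clopen algebra of $K$. Two ultrafilters $x,y$ are distinguished by $a$ if exactly one of them contains $a$. For fixed $x,y$ the elements that do not distinguish $x,y$ form a subalgebra.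

**Theorem D (MA$_{\omega_1}$).** Let $\mathcal A$ be an uncountable Boolean algebra with Stone space $K$. Then $\mathcal A$ has an uncountable irredundant subset. If $K$ is countably tight, then moreover every sequence $(a_\alpha)_{\alpha<\omega_1}$ in $\mathcal A$ with $a_\alpha\notin\langle a_\beta:\beta<\alpha\rangle$ for all $\alpha$ has an uncountable irredundant subset.

**Step 1: $K$ not countably tight.** This step disposes of the non-tight case by Lemma 1(1). Let $T$ be $\omega$-closed and $z\in\overline T\setminus T$. In the recursion for (4), choose $h_\xi$ as the characteristic function of a clopen set $[c_\xi]$. This is possible because $z$ has a clopen neighborhood disjoint from the closed set $\overline{\{x_\eta:\eta<\xi\}}$, and we let $[c_\xi]$ be its complement (with $c_0=0$). The rest of the recursion is unchanged. By (4), $z\notin[c_\xi]$ for all $\xi$, while $x_\eta\in[c_\xi]$ for $\eta<\xi$ and $x_\eta\notin[c_\xi]$ for $\eta\ge\xi$. Let $d_\xi=c_{\xi+1}\setminus c_\xi$. Then $[d_\xi]$ contains $x_\eta$ if and only if $\eta=\xi$, and $z\notin[d_\xi]$. So $d_\xi$ distinguishes $x_\xi$ from $z$, and no $d_\eta$ with $\eta\ne\xi$ does.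 Hence neither does any element of $\langle d_\eta:\eta\ne\xi\rangle$. The $d_\xi$ are distinct and $\{d_\xi:\xi<\omega_1\}$ is irredundant.

**Step 2: a triangular system of ultrafilters.** From now on $K$ is countably tight, and the purpose is to translate the algebraic hypothesis into pairs of points. Sequences $(a_\alpha)$ as in the statement exist, because countably many elements generate a countable subalgebra. Fix one. We claim there are ultrafilters $x_\alpha,y_\alpha$ that agree on $\mathcal B=\langle a_\beta:\beta<\alpha\rangle$ but are distinguished by $a_\alpha$. If not, let $r:K\to\mathrm{St}(\mathcal B)$ be the restriction map $x\mapsto x\cap\mathcal B$ onto the Stone space of $\mathcal B$. It is a continuous surjection, and $[a_\alpha]$ is a union of fibers of $r$. So $r([a_\alpha])$ and $r(K\setminus[a_\alpha])$ are disjoint closed sets covering $\mathrm{St}(\mathcal B)$. Hence $r([a_\alpha])$ is clopen and is given by some $b\in\mathcal B$. Taking preimages, $[a_\alpha]=[b]$, so $a_\alpha=b\in\mathcal B$, a contradiction.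

With $\mu_\beta(\chi_{[a]})=\chi_{[a]}(x_\beta)-\chi_{[a]}(y_\beta)$ we now have: $a_\alpha$ distinguishes $x_\alpha,y_\alpha$, and
$$\mu_\beta(\chi_{[a_\alpha]})=0\quad\text{for }\beta>\alpha. \tag{5}$$

**Step 3: a ccc poset.** We want a set of indices on which the left side of the matrix also vanishes. Let $P$ be the set of finite $F\subseteq\omega_1$ such that for distinct $\alpha,\beta\in F$ we have $a_\alpha\in x_\beta\Leftrightarrow a_\alpha\in y_\beta$, ordered by $F'\le F$ iff $F'\supseteq F$. By (5) the requirement matters only for $\beta<\alpha$.

To see that $P$ is ccc, let $F_\xi\in P$ ($\xi<\omega_1$), and thin out as in Lemma 3. If $n=0$, all the conditions left are equal to $R$, hence compatible. Let $n\ge1$ and $D_\xi=\{\alpha_1^\xi<\dots<\alpha_n^\xi\}$, and put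
$$Q_\xi=(x_{\alpha_1^\xi},y_{\alpha_1^\xi},\dots,x_{\alpha_n^\xi},y_{\alpha_n^\xi})\in K^{2n},$$
$$\varphi_\eta(u_1,v_1,\dots,u_n,v_n)=\max_{i,j}\bigl|\chi_{[a_{\alpha_i^\eta}]}(u_j)-\chi_{[a_{\alpha_i^\eta}]}(v_j)\bigr| .$$
The functions $\varphi_\eta$ are continuous on $K^{2n}$, which is countably tight by Lemma 1(2). By (5), $\varphi_\eta(Q_\zeta)=0$ for $\zeta>\eta$. Lemma 2 with $\delta=1$ gives $\xi<\eta$ with $\varphi_\eta(Q_\xi)<1$, and as the values are $0$ or $1$, $\varphi_\eta(Q_\xi)=0$. Then $F_\xi\cup F_\eta\in P$. Indeed, let $\alpha>\beta$ be in the union. If both lie in $F_\xi$ or both in $F_\eta$, there is nothing to check. Otherwise one lies in $D_\xi$ and the other in $D_\eta$, so $\alpha\in D_\eta$, $\beta\in D_\xi$, and $\varphi_\eta(Q_\xi)=0$ says that $a_\alpha$ does not distinguish $x_\beta,y_\beta$. So $F_\xi$ and $F_\eta$ are compatible.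

**Step 4: the uncountable set.** Here MA$_{\omega_1}$ is applied. Use Lemma 4 with $s_\alpha=\{\alpha\}$ and $D_k=P$, and let $\Gamma=\bigcup G$. If an element of $G$ is $\le s_\beta$, then $\beta\in\Gamma$, so $\Gamma$ is uncountable. Any two elements $\alpha\ne\beta$ of $\Gamma$ lie in a common $F\in G$. So $a_\alpha$ distinguishes $x_\alpha,y_\alpha$, and no $a_\beta$ with $\beta\in\Gamma\setminus\{\alpha\}$ does. Hence no element of $\langle a_\beta:\beta\in\Gamma\setminus\{\alpha\}\rangle$ does. The $a_\alpha$ ($\alpha\in\Gamma$) are distinct and form an irredundant set. $\square$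

## 6. Small corrections inside a closed subalgebra

In Step 3 above "$<1$" meant "$=0$". For real-valued functions Lemma 2 gives only "$<\delta$", and choosing indices alone is not enough. On $\omega_1\cup\{\infty\}$, the one-point compactification of the discrete set $\omega_1$, let $x_\alpha=\alpha$, $y_\alpha=\infty$ and
$$f_\alpha=\chi_{\{\alpha\}}+\sum_{\beta<\alpha}c^\alpha_\beta\,\chi_{\{\beta\}},$$
where the numbers $c^\alpha_\beta>0$ ($\beta<\alpha$) are summable for each $\alpha$. The sum converges uniformly, so $f_\alpha$ is continuous. Then $\mu_\alpha(f_\beta)=0$ and $\mu_\beta(f_\alpha)=c_\beta^\alpha\neq0$ for all $\beta<\alpha$. So (2) holds, but no two indices can be kept together with their own functions. The functions must be changed.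

When a condition is extended, each function may have to be corrected again, infinitely often in the end. So a condition should carry a budget $\varepsilon$ that limits all later changes in norm. The smallness from Lemma 2 is exactly what lets us pay. Corrections also must not spoil the zeros on the right of the diagonal, so they must be taken in an algebra that does not separate the later pairs. A unital subalgebra of $C(K)$ is one that contains the constants.

**Lemma 5.** Let $A\subseteq C(K)$ be a closed unital subalgebra.

1. If $A$ separates the points of a finite $S\subseteq K$ and $\varphi:S\to[-c,c]$, there is $h\in A$ with $h|_S=\varphi$ and $\|h\|\le c$.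
2. Let $L$ be the quotient of $K$ identifying points not separated by $A$, with quotient map $q$. Then $L$ is compact Hausdorff and $A=\{f\circ q:f\in C(L)\}$. In particular, if $f\in C(K)\setminus A$, there are two points separated by $f$ but not by $A$.

*Proof.* (1) The function $|t|$ is a uniform limit of polynomials on bounded intervals, so $A$ is closed under absolute values, hence under $\max$ and $\min$. For distinct $s,t\in S$ choose $u\in A$ with $u(s)\neq u(t)$. Then $u_{s,t}=(u-u(t))/(u(s)-u(t))\in A$ is $1$ at $s$ and $0$ at $t$. The product $e_s=\prod_{t\in S\setminus\{s\}}u_{s,t}$ is $1$ at $s$ and $0$ on the rest of $S$. Let $h_0=\sum_{s\in S}\varphi(s)e_s$ and $h=\max(-c,\min(c,h_0))$.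

(2) Every $g\in A$ factors as $g=\hat g\circ q$ with $\hat g$ continuous on $L$. The functions $\hat g$ separate the points of $L$, so $L$ is Hausdorff, and it is compact as an image of $K$. The map $g\mapsto\hat g$ is an isometry because $q$ is onto. So $\{\hat g:g\in A\}$ is a closed unital subalgebra of $C(L)$ that separates points, and it equals $C(L)$ by the Stone–Weierstrass theorem. If $f\in C(K)$ separates no two points unseparated by $A$, then $f$ factors through $q$, so $f\in A$. $\square$

**Lemma 6 (MA$_{\omega_1}$).** Let $K$ be a countably tight compact space, $(A_\alpha)_{\alpha<\omega_1}$ an increasing sequence of separable closed unital subalgebras of $C(K)$, and $x_\alpha,y_\alpha\in K$ such that, with $C_\alpha=\{x_\beta,y_\beta:\beta<\alpha\}$,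

- (a) $g(x_\alpha)=g(y_\alpha)$ for all $g\in A_\alpha$;
- (b) $A_{\alpha+1}$ separates the points of $C_{\alpha+1}$;
- (c) $x_\alpha\notin C_\alpha\cup\{y_\alpha\}$.

Then there are an uncountable $\Gamma\subseteq\omega_1$ and $g_\alpha\in A_{\alpha+1}$ ($\alpha\in\Gamma$) such that $(g_\alpha,\delta_{x_\alpha}-\delta_{y_\alpha})_{\alpha\in\Gamma}$ is biorthogonal.

Condition (c) is there so that finitely many differences can be prescribed freely. For the three pairs $(a,b)$, $(c,b)$, $(c,a)$ we have $(\delta_a-\delta_b)-(\delta_c-\delta_b)+(\delta_c-\delta_a)=0$, so differences on the three pairs cannot be prescribed at will. Condition (c) excludes this, since $x_2=c\in C_2$.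

**Step 1: zeros on the right.** We record what (a) gives. If $g\in A_{\alpha+1}$ and $\beta>\alpha$, then $A_{\alpha+1}\subseteq A_\beta$, so
$$\mu_\beta(g)=0\qquad(g\in A_{\alpha+1},\ \beta>\alpha). \tag{6}$$

**Step 2: the poset.** We define finite approximations with a budget. Let $P$ consist of the triples $p=(F_p,(g^p_\alpha)_{\alpha\in F_p},\varepsilon_p)$, where $F_p\subseteq\omega_1$ is finite, $\varepsilon_p>0$, $g_\alpha^p\in A_{\alpha+1}$, and for $\alpha\in F_p$
$$\mu_\alpha(g^p_\alpha)=1,\qquad \mu_\beta(g_\alpha^p)=0\ \text{ for }\beta\in F_p\setminus\{\alpha\}. \tag{7}$$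
Let $q\le p$ iff $F_q\supseteq F_p$, $\varepsilon_q\le\varepsilon_p$, and $\|g^q_\alpha-g^p_\alpha\|\le\varepsilon_p-\varepsilon_q$ for all $\alpha\in F_p$. This is transitive: if $r\le q\le p$, then $\|g^r_\alpha-g^p_\alpha\|\le(\varepsilon_q-\varepsilon_r)+(\varepsilon_p-\varepsilon_q)=\varepsilon_p-\varepsilon_r$. If $p\le q\le p$, then all data coincide. So $P$ is a poset. What is spent in moving the functions is subtracted from the budget.

**Step 3: thinning an uncountable set of conditions.** Towards ccc, let $p_\xi\in P$ ($\xi<\omega_1$), with $F_\xi,g_\alpha^\xi,\varepsilon_\xi$ for their data. We look for two compatible ones, and first make them alike. For uncountably many $\xi$ we have $\varepsilon_\xi\ge\varepsilon$ for one fixed $\varepsilon>0$ (some $\varepsilon=1/m$ works). Apply Lemma 3 to get $F_\xi=R\cup D_\xi$ as there. The tuples $(g_\alpha^\xi)_{\alpha\in R}$ lie in the finite product of the separable metric spaces $A_{\alpha+1}$, $\alpha\in R$. This product is covered by countably many sets of diameter less than $\varepsilon/2$ in the maximum metric, so by thinning out again (and re-indexing in the same order) we may assume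
$$\|g_\alpha^\xi-g_\alpha^\eta\|<\varepsilon/2\qquad\text{for }\alpha\in R\text{ and all }\xi,\eta<\omega_1. \tag{8}$$
Put $\delta=\varepsilon/(2(n+1))$.

**Step 4: small entries on the left.** The purpose is to find $\xi<\eta$ with
$$|\mu_\beta(g_\alpha^\eta)|<\delta\qquad\text{for all }\alpha\in D_\eta,\ \beta\in D_\xi. \tag{9}$$
If $n=0$ this is vacuous. Let $n\ge1$, $D_\xi=\{\alpha_1^\xi<\dots<\alpha_n^\xi\}$, and
$$Q_\xi=(x_{\alpha_1^\xi},y_{\alpha_1^\xi},\dots,x_{\alpha_n^\xi},y_{\alpha_n^\xi})\in K^{2n},$$
$$\varphi_\eta(u_1,v_1,\dots,u_n,v_n)=\max_{i,j}\bigl|g^\eta_{\alpha_i^\eta}(u_j)-g^\eta_{\alpha_i^\eta}(v_j)\bigr| .$$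
Each $\varphi_\eta$ is continuous on $K^{2n}$, and $K^{2n}$ is countably tight by Lemma 1(2). For $\zeta>\eta$ every index in $D_\zeta$ exceeds every index in $D_\eta$, so $\varphi_\eta(Q_\zeta)=0$ by (6). Lemma 2 gives $\xi<\eta$ with $\varphi_\eta(Q_\xi)<\delta$, which is (9). Fix these $\xi,\eta$.

**Step 5: the corrections.** For each $\alpha\in D_\eta$ we construct $h_\alpha\in A_{\alpha+1}$ that cancels the entries $\mu_\beta(g^\eta_\alpha)$, $\beta\in D_\xi$, leaves the entries for $\beta\in F_\eta$, $\beta\le\alpha$, unchanged, and has norm at most $\varepsilon/2$. Fix $\alpha\in D_\eta$ and let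
$$E=F_\xi\cup\bigl(F_\eta\cap(\alpha+1)\bigr),$$
a finite subset of $\alpha+1$, since $\max F_\xi<\alpha$ when $F_\xi\ne\emptyset$. For $\beta\in E$ put
$$t_\beta=-\mu_\beta(g_\alpha^\eta)\ \text{ if }\beta\in D_\xi,\qquad t_\beta=0\ \text{ otherwise.}$$
By (9), $|t_\beta|<\delta$ always. Let $S=\{x_\beta,y_\beta:\beta\in E\}$. Define $\varphi:S\to\mathbb R$ by going through $\beta\in E$ in increasing order: if $y_\beta$ has no value yet, put $\varphi(y_\beta)=0$; then put $\varphi(x_\beta)=\varphi(y_\beta)+t_\beta$. The points that already have a value when we assign one to $x_\beta$ lie in $C_\beta\cup\{y_\beta\}$, and by (c) $x_\beta$ is not among them. So $\varphi$ is well defined, and $\varphi(x_\beta)-\varphi(y_\beta)=t_\beta$ for $\beta\in E$. Each new value is $0$ or differs from an earlier value by $t_\beta$ for the current $\beta$. By induction every value is bounded by $\sum_{\beta\in E}|t_\beta|\le n\delta\le\varepsilon/2$, as only the $n$ indices of $D_\xi$ contribute.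

Since $S\subseteq C_{\alpha+1}$, the algebra $A_{\alpha+1}$ separates the points of $S$ by (b). Lemma 5(1) gives
$$h_\alpha\in A_{\alpha+1},\qquad \|h_\alpha\|\le\varepsilon/2,\qquad \mu_\beta(h_\alpha)=t_\beta\ \ (\beta\in E). \tag{10}$$

**Step 6: $p_\xi$ and $p_\eta$ are compatible.** We assemble the common extension. Let $F_r=F_\xi\cup F_\eta$, $\varepsilon_r=\varepsilon/2$, $g_\alpha^r=g_\alpha^\xi$ for $\alpha\in F_\xi$, and $g^r_\alpha=g_\alpha^\eta+h_\alpha$ for $\alpha\in D_\eta$. All $g^r_\alpha$ lie in $A_{\alpha+1}$. We check (7) for $r$.

- Let $\alpha\in F_\xi$. For $\beta\in F_\xi$ (including $\beta=\alpha$), (7) holds because $p_\xi\in P$. For $\beta\in D_\eta$ we have $\beta>\alpha$, and (6) applies.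
- Let $\alpha\in D_\eta$ and $\beta\in F_\eta$, $\beta\le\alpha$. Then $\beta\notin D_\xi$, so $\mu_\beta(h_\alpha)=t_\beta=0$ and $\mu_\beta(g^r_\alpha)=\mu_\beta(g_\alpha^\eta)$, which is $1$ for $\beta=\alpha$ and $0$ for $\beta<\alpha$ because $p_\eta\in P$. This includes all $\beta\in R$.
- Let $\alpha\in D_\eta$ and $\beta\in D_\xi$. Then $\mu_\beta(g_\alpha^r)=-t_\beta+t_\beta=0$.
- Let $\alpha\in D_\eta$ and $\beta\in F_r$, $\beta>\alpha$. Then (6) applies to $g_\alpha^r\in A_{\alpha+1}$.

So $r\in P$. We have $r\le p_\xi$, since the functions with index in $F_\xi$ are unchanged and $\varepsilon_r\le\varepsilon_\xi$. We have $r\le p_\eta$, since $\varepsilon_\eta-\varepsilon_r\ge\varepsilon/2$, while $\|g^\xi_\alpha-g^\eta_\alpha\|<\varepsilon/2$ for $\alpha\in R$ by (8), and $\|h_\alpha\|\le\varepsilon/2$ for $\alpha\in D_\eta$ by (10). Therefore $P$ is ccc.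

**Step 7: applying MA$_{\omega_1}$.** We now take a filter and pass to limits. By (c), $x_\alpha\neq y_\alpha$, and by (b) and Lemma 5(1) there is a function in $A_{\alpha+1}$ with value $1$ at $x_\alpha$ and $0$ at $y_\alpha$. So there is $s_\alpha\in P$ with $F_{s_\alpha}=\{\alpha\}$. For $k\ge1$ let $D_k=\{q\in P:\varepsilon_q<1/k\}$. It is dense, because lowering $\varepsilon_q$ and changing nothing else gives an extension of $q$. Let $G$ be as in Lemma 4, and $\Gamma=\bigcup_{p\in G}F_p$. If $r\in G$ and $r\le s_\beta$, then $\beta\in F_r\subseteq\Gamma$, so $\Gamma$ is uncountable.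

If $p,q\in G$ and $\alpha\in F_p\cap F_q$, a common extension $r\in G$ shows
$$\|g^p_\alpha-g^q_\alpha\|\le(\varepsilon_p-\varepsilon_r)+(\varepsilon_q-\varepsilon_r)\le\varepsilon_p+\varepsilon_q. \tag{11}$$
Moreover, for finitely many $\alpha_1,\dots,\alpha_m\in\Gamma$ and $k\ge1$ there is $p\in G$ with $\alpha_1,\dots,\alpha_m\in F_p$ and $\varepsilon_p<1/k$: take a common extension in $G$ of conditions containing the $\alpha_i$ and of an element of $G\cap D_k$. So for each $\alpha\in\Gamma$, (11) says that the functions $g_\alpha^p$ converge as $\varepsilon_p\to0$ ($p\in G$, $\alpha\in F_p$). There is a limit $g_\alpha\in A_{\alpha+1}$ with $\|g_\alpha-g_\alpha^p\|\le\varepsilon_p$ whenever $p\in G$, $\alpha\in F_p$. Since $\mu_\alpha(g_\alpha^p)=1$ for all these $p$, we get $\mu_\alpha(g_\alpha)=1$. For $\alpha\ne\beta$ in $\Gamma$ there are $p\in G$ with $\alpha,\beta\in F_p$ and $\varepsilon_p$ arbitrarily small. For them $\mu_\beta(g_\alpha^p)=0$, hence $|\mu_\beta(g_\alpha)|\le2\varepsilon_p$, and so $\mu_\beta(g_\alpha)=0$. $\square$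

## 7. From triangular to biorthogonal

It remains to bring an arbitrary triangular system into the shape required by Lemma 6.

**Theorem B (MA$_{\omega_1}$).** Let $K$ be a countably tight compact space, $f_\alpha\in C(K)$ and $x_\alpha,y_\alpha\in K$ ($\alpha<\omega_1$) with $f_\alpha(x_\alpha)\ne f_\alpha(y_\alpha)$ and $f_\beta(x_\alpha)=f_\beta(y_\alpha)$ for $\beta<\alpha$. Then there are an uncountable $\Gamma\subseteq\omega_1$ and $g_\alpha$ ($\alpha\in\Gamma$) in the closed unital algebra generated by $\{f_\beta:\beta<\omega_1\}$ such that $(g_\alpha,\delta_{x_\alpha}-\delta_{y_\alpha})_{\alpha\in\Gamma}$ is nice biorthogonal.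

**Step 1: reduction to the generated algebra.** For (b) we need the algebras to separate more and more points, so we first pass to a quotient where they jointly separate everything. Let $B_\alpha$ be the closed unital algebra generated by $\{f_\beta:\beta<\alpha\}$. It is separable: polynomials with rational coefficients in countably many functions are dense in it. Let $B=\bigcup_{\alpha<\omega_1}B_\alpha$. Every sequence from $B$ lies in some $B_\alpha$, so $B$ is closed, and $B$ is the closed unital algebra generated by all the $f_\beta$. Let $L$ be the quotient of $K$ associated with $B$ as in Lemma 5(2), so that $B$ is identified with $C(L)$. By Lemma 1(3), $L$ is countably tight. Replace $K$ by $L$, and the points $x_\alpha,y_\alpha$ by their images. The values of the $f_\beta$ at these points are the same, so the hypotheses persist, and a system found in $C(L)$ is one in $B\subseteq C(K)$ for the original points. So we assume $B=C(K)$.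

**Step 2: securing (c).** Let $e_\alpha=\{x_\alpha,y_\alpha\}$. It has two elements. For $\beta<\alpha$, the function $f_\beta$ is nonconstant on $e_\beta$ and constant on $e_\alpha$, so $e_\beta\ne e_\alpha$. By the $\Delta$-system lemma there is an uncountable $I\subseteq\omega_1$ such that the $e_\alpha$ ($\alpha\in I$) form a $\Delta$-system. Its root has at most one element, because the $e_\alpha$ are distinct two-element sets. So either the $e_\alpha$ ($\alpha\in I$) are pairwise disjoint, or they all contain a common point $y$ and the remaining points are distinct. In the second case swap the names $x_\alpha,y_\alpha$ where necessary so that $y_\alpha=y$. A swap keeps the hypotheses and changes only the sign of $\mu_\alpha$. It is undone at the end by replacing $g_\alpha$ by $-g_\alpha$. In both cases, for $\alpha\in I$,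
$$x_\alpha\notin\{y_\alpha\}\cup\{x_\beta,y_\beta:\beta\in I,\ \beta<\alpha\}. \tag{12}$$

**Step 3: securing (b).** We choose a sparse set of indices. Recursively choose $\gamma_\xi\in I$ ($\xi<\omega_1$), greater than all $\gamma_\eta$, $\eta<\xi$, such that $B_{\gamma_\xi}$ separates the points of the countable set $\{x_{\gamma_\eta},y_{\gamma_\eta}:\eta<\xi\}$. This is possible: each of the countably many pairs of distinct points in this set is separated by a function in $C(K)=\bigcup_\alpha B_\alpha$, hence by some $B_\alpha$, and $I$ contains indices above any countable set of such $\alpha$.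

**Step 4: conclusion.** Apply Lemma 6 to $A_\xi=B_{\gamma_\xi}$ and the points $x_{\gamma_\xi},y_{\gamma_\xi}$. Condition (a) holds, since the functions $g$ with $g(x_{\gamma_\xi})=g(y_{\gamma_\xi})$ form a closed unital algebra containing all $f_\beta$, $\beta<\gamma_\xi$. Condition (b) is the choice of $\gamma_{\xi+1}$, and (c) follows from (12). Lemma 6 gives an uncountable $\Gamma'\subseteq\omega_1$ and functions for the indices in $\Gamma'$. Put $\Gamma=\{\gamma_\xi:\xi\in\Gamma'\}$, and undo the sign changes. $\square$

**Proof of Theorem A.** If $K$ is not countably tight, Lemma 1(1) gives a nice biorthogonal system of length $\omega_1$. If $K$ is countably tight, construct $f_\alpha,x_\alpha,y_\alpha$ with (2) by the recursion of Section 2, which used only that $K$ is nonmetrizable, and apply Theorem B. $\square$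

## 8. Equivalent forms and norm-one systems

A closed equivalence relation on $K$ is an equivalence relation that is closed in $K^2$. Recall that the quotient of a compact space by a closed equivalence relation is compact Hausdorff. The intersection of closed equivalence relations is one, so there is a smallest one containing any given set of pairs. Closedness has an effect: on $(\omega+1)\times\{0,1\}$ the smallest closed equivalence relation containing all pairs $((n,0),(n,1))$, $n<\omega$, also contains $((\omega,0),(\omega,1))$. This is the obstruction of Section 2 again.

**Theorem C (MA$_{\omega_1}$).** For a compact space $K$ the following are equivalent: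

1. $K$ is nonmetrizable;
2. $C(K)$ has an uncountable nice biorthogonal system;
3. there is an uncountable nice biorthogonal system with $0\le f_\alpha\le1$, $f_\alpha(x_\alpha)=1$, $f_\alpha(y_\alpha)=0$. Consequently $\bigl(2f_\alpha-1,\ \tfrac12(\delta_{x_\alpha}-\delta_{y_\alpha})\bigr)_\alpha$ is an uncountable biorthogonal system with all functions and functionals of norm exactly $1$ (an Auerbach system), so the best possible value $\|f\|\,\|\mu\|=1$ is attained;
4. $C(K)$ has an uncountable set $\mathcal F$ such that no $f\in\mathcal F$ lies in the closed unital subalgebra generated by $\mathcal F\setminus\{f\}$;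
5. there is an uncountable family of pairs in $K^2$, none of which belongs to the smallest closed equivalence relation containing the other pairs.

Only (1)⇒(2) uses MA$_{\omega_1}$; the equivalence of (2)–(5) and the implication (2)⇒(1) hold in ZFC.

**(1)⇒(2).** This is Theorem A.

**(2)⇒(3).** The purpose is to truncate. Replace $f_\alpha$ by $\min(1,\max(0,f_\alpha-f_\alpha(y_\alpha)))$. The new value at a point depends only on the old value there, so $f_\alpha(x_\beta)=f_\alpha(y_\beta)$ is kept for $\beta\ne\alpha$. The values at $x_\alpha,y_\alpha$ become $1,0$. For the consequence: $2f_\alpha-1$ takes values in $[-1,1]$ and is $1$ at $x_\alpha$, so it has norm $1$; and $\frac12(\delta_{x_\alpha}-\delta_{y_\alpha})$ with $x_\alpha\ne y_\alpha$ has norm at most $1$, and takes the value $1$ at $2f_\alpha-1$, so it has norm $1$. Since $\mu_\beta$ annihilates constants, $\frac12\mu_\beta(2f_\alpha-1)=\mu_\beta(f_\alpha)$, which is $1$ for $\alpha=\beta$ and $0$ otherwise. The product of norms is at least $1$ for every biorthogonal pair, because $1=|\mu(f)|\le\|\mu\|\,\|f\|$.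

**(3)⇒(4).** We show that $\mathcal F=\{f_\alpha\}$ works. The functions that do not separate $x_\alpha,y_\alpha$ form a closed unital subalgebra. It contains all $f_\beta$, $\beta\ne\alpha$, and not $f_\alpha$. In particular the $f_\alpha$ are distinct, and $f_\alpha$ is not in the closed unital algebra generated by the others.

**(4)⇒(5).** We extract pairs from functions. By Lemma 5(2), applied to the closed unital algebra generated by $\mathcal F\setminus\{f\}$, for each $f\in\mathcal F$ there are points $x_f,y_f$ separated by $f$ but by no element of $\mathcal F\setminus\{f\}$. The closed equivalence relation $\{(s,t):f(s)=f(t)\}$ contains all pairs $(x_g,y_g)$ with $g\in\mathcal F\setminus\{f\}$, but not $(x_f,y_f)$. So the pairs are distinct, and $(x_f,y_f)$ is not in the smallest closed equivalence relation containing the others.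

**(5)⇒(2).** We extract functions from pairs. Let $(x_\alpha,y_\alpha)$ be the pairs and $E_\alpha$ the smallest closed equivalence relation containing the pairs other than $(x_\alpha,y_\alpha)$. On the compact Hausdorff space $K/E_\alpha$ some continuous function separates the distinct classes of $x_\alpha$ and $y_\alpha$. Lift it to $K$ and scale it to get $f_\alpha$ with $\mu_\alpha(f_\alpha)=1$. It is constant on $E_\alpha$-classes, so $f_\alpha(x_\beta)=f_\alpha(y_\beta)$ for $\beta\ne\alpha$.

**(2)⇒(1).** This is (1) of Section 1: distinct functions of the system have distance at least $\frac12$, so $C(K)$ is nonseparable and $K$ is nonmetrizable. $\square$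

## 9. Kunen's space under CH

Theorem A is not a theorem of ZFC. Under CH there is Kunen's nonmetrizable compact scattered space $K$ for which $C(K)$ is hereditarily Lindelöf in the weak topology (published in S. Negrepontis, *Banach spaces and topology*, Handbook of Set-Theoretic Topology, 1984, Section 7). Hereditarily Lindelöf means that every subspace is Lindelöf. If $(f_\alpha,\mu_\alpha)$ is any biorthogonal system, nice or not, then the weakly open set $\{f:\mu_\alpha(f)>\frac12\}$ contains $f_\alpha$ and no other $f_\beta$. So the functions $f_\alpha$ of an uncountable system would form an uncountable discrete subspace in the weak topology, and such a subspace is not Lindelöf. Hence this $C(K)$ has no uncountable biorthogonal system at all, and the guess of Section 1, which is correct under MA$_{\omega_1}$, fails for it. No proof above uses this remark.
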